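
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Higher differences of the rank function\\ of a differential poset}


\begin{abstract}
Let $p_0,p_1,p_2,\dots$ be the rank function of an $r$-differential poset. We answer two questions of Stanley and Zanello on the signs of its iterated differences. First, the $r$-th difference is positive in every rank $n\ge 2$. This follows from a factorization of $\sum p_nq^n$ as the explicit series $e^{rq/(1-q)}(1-q^2)^{-1/2}$ times a series with nonnegative coefficients. Second, eventual positivity of all higher differences fails: for every $r$ we construct one $r$-differential poset such that, for every sufficiently large $t$, the $t$-th difference is negative in infinitely many ranks.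
\end{abstract}

\section{The two questions}

\subsection{Definitions}

In a poset, $y$ \emph{covers} $x$ if $x<y$ and no element lies strictly between them. Let $r$ be a positive integer. An \emph{$r$-differential poset} is a locally finite graded poset $P$ with a unique minimal element $\hat 0$ and finite ranks $P_0=\{\hat0\},P_1,P_2,\dots$ such that
\begin{itemize}
\item[(D1)] if $x\ne y$ and exactly $k$ elements are covered by both $x$ and $y$, then exactly $k$ elements cover both $x$ and $y$;
\item[(D2)] if $x$ covers exactly $k$ elements, then $x$ is covered by exactly $k+r$ elements.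
\end{itemize}
A \emph{differential poset} is an $r$-differential poset for some $r\ge1$. Its \emph{rank function} is the sequence $\mathbf p=(p_n)_{n\ge0}$ with $p_n=|P_n|$. Thus $p_0=1$, and $p_1=r$ by (D2) at $\hat 0$.

For a sequence $\mathbf p$ let $\Delta\mathbf p$ be the sequence with $(\Delta\mathbf p)_0=p_0$ and $(\Delta\mathbf p)_n=p_n-p_{n-1}$ for $n\ge1$, and let $\Delta^t\mathbf p=\Delta(\Delta^{t-1}\mathbf p)$. With $p(q)=\sum_{n\ge0}p_nq^n$ this means
\begin{equation}\label{eq:diff}
\sum_{n\ge0}(\Delta^t\mathbf p)_n\,q^n=(1-q)^t\,p(q).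
\end{equation}
Stanley and Zanello \cite{SZ} asked the following.
\begin{itemize}
\item[(i)] Is it true that, for every $r$-differential poset, $(\Delta^r\mathbf p)_n>0$ for all $n\ge2$?
\item[(ii)] Is it true that, for every differential poset and every positive integer $t$, $(\Delta^t\mathbf p)_n>0$ for all $n$ large enough (depending on $t$)?
\end{itemize}

\subsection{What the basic examples suggest}

Let $Y$ be Young's lattice. The product $Y^r$ is $r$-differential \cite{St} and has rank generating function $\prod_{i\ge1}(1-q^i)^{-r}$. Multiplying by $(1-q)^r$ removes exactly the factor $i=1$: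
\[
(1-q)^rp(q)=\prod_{i\ge2}(1-q^i)^{-r}=1+rq^2+rq^3+\cdots .
\]
The coefficient of $q^n$ is at least $r$ for each $n\ge2$ (use the factor $i=n$ alone). It is $0$ for $n=1$, and this holds for every $r$-differential poset, because $(\Delta^r\mathbf p)_1=p_1-r=0$. So $n\ge2$ is the natural range in~(i). The order $t=r$ is natural as well: Theorem~\ref{thm:A}(b) below shows that it cannot be raised.

A second example, built in Section~\ref{sec:blocks}, has $p_n=rp_{n-1}+p_{n-2}$ for $n\ge 2$. Write
\[
\phi=\phi_r=\frac{r+\sqrt{r^2+4}}2,\qquad \phi=r+\frac1\phi ,\qquad r<\phi<r+1 .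
\]
The roots of $\lambda^2=r\lambda+1$ are $\phi$ and $-1/\phi$, and $p_n$ does not tend to $0$. So $p_{n}/p_{n-1}\to\phi$, and $(\Delta^t\mathbf p)_n/p_n\to(1-1/\phi)^t>0$ for every $t$. This suggests the answer ``yes'' to (ii).

The same computation also shows how (ii) can fail. For a sequence growing like $\phi^n$, the $t$-th difference is only the fraction $(1-1/\phi)^t$ of $p_n$, and this fraction is tiny when $t$ is large. If a single value $p_N$ drops by a fixed fraction, then $(\Delta^t\mathbf p)_N$ drops by the full amount, since $p_N$ enters it with coefficient $1$. So (ii) fails once we can build a differential poset in which a fixed positive proportion of the expected elements is missing in infinitely many, widely spaced ranks.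

\subsection{Results}

For power series, $F\succeq G$ means that each coefficient of $F$ is at least the corresponding coefficient of $G$.

\begin{theorem}\label{thm:A}
For every $r$-differential poset there is a series $W(q)=\sum_{m\ge0}w_mq^m$ with $w_0=1$ and all $w_m\ge0$ such that
\begin{equation}\label{eq:fact}
p(q)=\frac{e^{rq/(1-q)}}{\sqrt{1-q^2}}\,W(q),\qquad
(1-q)^rp(q)=\exp\Big(r\sum_{k\ge2}\big(1-\tfrac1k\big)q^k\Big)\frac{W(q)}{\sqrt{1-q^2}} .
\end{equation}
Consequently $(\Delta^r\mathbf p)_n\ge r(1-\frac1n)>0$ for all $n\ge2$. Moreover: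
\begin{itemize}
\item[(a)] for $1\le t\le r$ we have $(\Delta^t\mathbf p)_n>0$ for all $n\ge2$, and $(\Delta^t\mathbf p)_n$ grows faster than any polynomial in $n$;
\item[(b)] the exponent $r$ is optimal: for every $t>r$ the poset $Y^r$ has $(\Delta^t\mathbf p)_3\le0$.
\end{itemize}
\end{theorem}

Put
\begin{equation}\label{eq:gamma}
\gamma_1=\phi_1^{-5},\qquad \gamma_r=r\left\lfloor \tfrac{r^2}4\right\rfloor\phi_r^{-3}\quad(r\ge2),
\end{equation}
and let $t_r$ be the least positive integer $t$ with $(1-1/\phi_r)^t<\gamma_r$. It exists because $\gamma_r>0$ and $0<1-1/\phi_r<1$, and the inequality then holds for all $t\ge t_r$.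

\begin{theorem}\label{thm:B}
For every $r\ge1$ there is one $r$-differential poset with the following property: for every $t\ge t_r$ there is an infinite sequence of ranks $n$ in which $(\Delta^t\mathbf p)_n<0$ and along which $(\Delta^t\mathbf p)_n\to-\infty$. Here $t_1=3$, and $t_r\le 2r$ for $r\ge2$.
\end{theorem}

Theorem~\ref{thm:A} answers (i): yes. Theorem~\ref{thm:B} answers (ii): no, with a counterexample for every $r$. Together they force $t_r>r$. We do not decide, for fixed $r$ and $r<t<t_r$, whether eventual positivity of $\Delta^t\mathbf p$ holds for all $r$-differential posets; neither question depends on this.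

\section{A factorization of the rank generating function}\label{sec:fact}

\subsection{Up and down operators}

Let $\mathbb RP_n$ be the real vector space with orthonormal basis $P_n$, and $\mathbb RP_n=0$ for $n<0$. Define linear maps
\[
Ux=\sum_{y\text{ covers }x}y,\qquad Dx=\sum_{x\text{ covers }y}y .
\]
They are adjoint to each other. Let $d(x)$ be the number of elements covered by $x$. Then
\begin{equation}\label{eq:comm}
DU-UD=rI .
\end{equation}
Indeed, for $x\neq y$ of the same rank, the coefficient of $y$ in $DUx$ counts the elements covering both, and in $UDx$ the elements covered by both; these agree by (D1). The coefficient of $x$ in $(DU-UD)x$ is $(d(x)+r)-d(x)=r$ by (D2). Induction on $j$ gives, for $j\ge0$,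
\begin{equation}\label{eq:DUj}
DU^j=U^jD+rj\,U^{j-1}
\end{equation}
(the last term is read as $0$ for $j=0$), since $DU^{j+1}=(U^jD+rjU^{j-1})U=U^j(UD+rI)+rjU^j$.

Let $\mathbf 1_n=\sum_{x\in P_n}x$, with $\mathbf 1_n=0$ for $n<0$. For $x\in P_{n-1}$ the coefficient of $x$ in $D\mathbf 1_n$ is the number of elements covering $x$, namely $d(x)+r$, and in $U\mathbf 1_{n-2}$ it is $d(x)$. Hence, for all $n\ge 0$ (trivially for $n=0$),
\begin{equation}\label{eq:D1}
D\mathbf 1_n=U\mathbf 1_{n-2}+r\,\mathbf 1_{n-1}.
\end{equation}
In the rest of the proof of \eqref{eq:fact} the poset enters only through \eqref{eq:comm}, \eqref{eq:D1}, the adjointness of $U$ and $D$, and the identity $p_n=\langle\mathbf 1_n,\mathbf 1_n\rangle$.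

\begin{example}[Rank $2$ by hand]\label{ex:rank2}
By \eqref{eq:D1}, $D\mathbf 1_1=r\hat0$ and $D\mathbf 1_2=U\hat0+r\mathbf 1_1=(r+1)\mathbf 1_1$. So $\langle\mathbf 1_2,U^2\hat0\rangle=\langle D^2\mathbf 1_2,\hat0\rangle=r(r+1)$, while \eqref{eq:DUj} gives $|U^2\hat0|^2=\langle D^2U^2\hat 0,\hat0\rangle=2r^2$. Projecting $\mathbf 1_2$ onto the line through $U^2\hat0$ yields
\[
p_2=|\mathbf 1_2|^2=\frac{(r+1)^2}{2}+w_2,\qquad w_2=\Big|\mathbf 1_2-\frac{r+1}{2r}\,U^2\hat0\Big|^2\ge0 .
\]
Therefore $(\Delta^r\mathbf p)_2=p_2-r\cdot r+\binom r2=p_2-\frac{r(r+1)}2\ge\frac{r+1}2>0$.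
\end{example}

In general we split $\mathbf 1_n$ into more orthogonal pieces. A lower bound for each $p_n$ alone would not be enough, because differences are not monotone in $\mathbf p$. What helps is that all the $\mathbf 1_n$ are assembled from one sequence of vectors $\kappa_m\in\ker D$: the pieces of $\mathbf 1_n$ are multiples of $U^j\kappa_{n-j}$, and the factor by which the squared length of such a piece exceeds $|\kappa_{n-j}|^2$ depends only on $j$ and $r$. So $p(q)$ is a product of two series, and a product can be multiplied by $(1-q)^r$ in one factor only.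

\subsection{The orthogonal decomposition}

We look for vectors in $\ker D$ of the form $\kappa_n=\sum_jh_jU^j\mathbf 1_{n-j}$, where the coefficients $h_j$ do not depend on $n$. Treating $U$ as a formal variable $z$, the condition $D\kappa_n=0$ becomes the differential equation $rh'=-(r+z)h$ for $h(z)=\sum h_jz^j$. Its solution with $h_0=1$ is
\[
h(z)=e^{-z-z^2/(2r)}=\sum_{j\ge0}h_jz^j .
\]

\begin{lemma}\label{lem:kappa}
The vector $\kappa_n=\sum_{j=0}^nh_jU^j\mathbf 1_{n-j}\in\mathbb RP_n$ satisfies $D\kappa_n=0$.
\end{lemma}

\begin{proof}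
By \eqref{eq:DUj} and \eqref{eq:D1},
\[
D\kappa_n=\sum_{j=0}^nh_j\big(U^{j+1}\mathbf 1_{n-j-2}+rU^j\mathbf 1_{n-j-1}+rjU^{j-1}\mathbf 1_{n-j}\big).
\]
Every nonzero term is a multiple of some $U^i\mathbf 1_{n-1-i}$ with $0\le i\le n-1$. These arise from $j=i-1$, $j=i$ and $j=i+1$ in the three summands, so the total coefficient is
$h_{i-1}+rh_i+r(i+1)h_{i+1}=[z^i]\,(zh+rh+rh')=0$ (with $h_{-1}=0$).
\end{proof}

Let $g(z)=1/h(z)=e^{z+z^2/(2r)}=\sum_{j\ge0}g_jz^j$.

\begin{proposition}\label{prop:pyth}
We have $\mathbf 1_n=\sum_{j=0}^n g_jU^j\kappa_{n-j}$, the summands are pairwise orthogonal, and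
\[
p_n=\sum_{j=0}^na_j\,w_{n-j},\qquad a_j=g_j^2\,r^j\,j!,\qquad w_m=|\kappa_m|^2\ge0,\qquad w_0=1 .
\]
\end{proposition}

\begin{proof}
Since $gh=1$,
\[
\sum_jg_jU^j\kappa_{n-j}=\sum_{i,j}g_jh_iU^{i+j}\mathbf 1_{n-i-j}=\mathbf 1_n .
\]
If $D\kappa'=0$, then \eqref{eq:DUj} gives $DU^{j}\kappa'=rjU^{j-1}\kappa'$, and iterating, $D^{j}U^{j}\kappa'=r^{j}j!\,\kappa'$. Let $j>j'$, and let $\kappa\in\mathbb RP_{n-j}$ and $\kappa'\in\mathbb RP_{n-j'}$ satisfy $D\kappa=D\kappa'=0$. Then
\[
\langle U^j\kappa,U^{j'}\kappa'\rangle=\langle\kappa,D^{j-j'}D^{j'}U^{j'}\kappa'\rangle=r^{j'}j'!\,\langle\kappa,D^{j-j'}\kappa'\rangle=0,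
\]
and $\langle U^j\kappa,U^j\kappa\rangle=\langle\kappa,D^jU^j\kappa\rangle=r^jj!\,|\kappa|^2$. By Lemma~\ref{lem:kappa} this applies to the $\kappa_m$, and Pythagoras gives the formula for $p_n=|\mathbf 1_n|^2$. Finally $\kappa_0=\hat0$, so $w_0=1$.
\end{proof}

Thus $p(q)=A(q)W(q)$ with $A(q)=\sum_ja_jq^j$, a series that depends only on $r$. For $n=2$ we have $\kappa_1=\mathbf 1_1-U\hat0=0$ and $g_2=\frac{r+1}{2r}$, and we recover Example~\ref{ex:rank2}.

\subsection{Evaluating the universal factor}

We use the exponential formula. Suppose that labelled structures decompose uniquely into connected components, weights are multiplicative over components, and $f_m$ is the total weight of the connected structures on $m$ labelled points. Then the total weights $F_n$ of all structures on $n$ points satisfy $\sum_nF_nq^n/n!=\exp\big(\sum_{m\ge1}f_mq^m/m!\big)$.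

\begin{lemma}\label{lem:A}
$A(q)=\dfrac{e^{rq/(1-q)}}{\sqrt{1-q^2}}$.
\end{lemma}

\begin{proof}
The idea is to read $g_n^2$ as a weighted count of pairs of involutions, and to decompose such a pair into paths and cycles. An involution (a permutation $\alpha$ with $\alpha^2=1$, the identity included) decomposes into fixed points and $2$-cycles. Give each $2$-cycle weight $1/r$ and each fixed point weight $1$. The exponential formula applied to $g(z)=e^{z+z^2/(2r)}$ gives $n!\,g_n=\sum_\alpha r^{-e(\alpha)}$, summed over the involutions $\alpha$ in the symmetric group on $n$ points, where $e(\alpha)$ is the number of $2$-cycles of $\alpha$. Squaring,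
\[
a_n=g_n^2r^nn!=\frac1{n!}\sum_{(\alpha,\beta)}r^{\,n-e(\alpha)-e(\beta)},
\]
summed over pairs of involutions. Draw the $2$-cycles of $\alpha$ as red edges and those of $\beta$ as blue edges on the $n$ points. Each point is on at most one edge of each color, so the components are color-alternating paths (a single vertex is allowed) and color-alternating cycles of even length (a double edge with one edge of each color is allowed). A path has one vertex more than it has edges, and a cycle has equally many of both. Hence $n-e(\alpha)-e(\beta)$ is the number of path components: each path has weight $r$, each cycle weight $1$.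

On $m$ labelled vertices there are $m!$ alternating paths: one if $m=1$, and $\frac{m!}2$ paths with $2$ colorings each if $m\ge2$. On $2k$ labelled vertices there are $(2k-1)!$ alternating cycles: one if $k=1$, and $\frac{(2k-1)!}2$ cycles with $2$ colorings each if $k\ge2$. Therefore
\[
A(q)=\exp\Big(r\sum_{m\ge1}q^m+\sum_{k\ge1}\frac{q^{2k}}{2k}\Big)
=\exp\Big(\frac{rq}{1-q}-\tfrac12\log(1-q^2)\Big).\qedhere
\]
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}

The first formula in \eqref{eq:fact} is Proposition~\ref{prop:pyth} with Lemma~\ref{lem:A}. Since $(1-q)^r=\exp(-r\sum_{k\ge1}q^k/k)$ and $rq/(1-q)=r\sum_{k\ge1}q^k$, multiplication by $(1-q)^r$ gives the second; the term $k=1$ cancels, and this is what makes $t=r$ the right exponent. The three factors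
\[
G(q)=\exp\Big(r\sum_{k\ge2}\big(1-\tfrac1k\big)q^k\Big),\qquad (1-q^2)^{-1/2},\qquad W(q)
\]
have nonnegative coefficients and constant term $1$. So $(1-q)^rp(q)\succeq G(q)$, and for $n\ge2$
\[
(\Delta^r\mathbf p)_n\ge[q^n]\,G(q)\ge r\big(1-\tfrac1n\big)>0 ,
\]
the second bound coming from the linear term of the exponential series.

\emph{Part (a).} For $1\le t\le r$ we have
\[
(1-q)^tp(q)=(1-q)^{-(r-t)}\cdot(1-q)^rp(q)\succeq(1-q)^rp(q),
\]
because $(1-q)^rp(q)\succeq0$ and $(1-q)^{-(r-t)}\succeq1$. Hence $(\Delta^t\mathbf p)_n\ge(\Delta^r\mathbf p)_n>0$ for $n\ge2$. For the growth, fix $m\ge1$. There are $\binom{n-m-1}{m-1}$ compositions of $n$ into $m$ parts that are all at least $2$ (subtract $1$ from each part), and $1-\frac1k\ge\frac12$ for $k\ge2$. The $m$-th term of the exponential series for $G$ therefore gives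
\[
(\Delta^r\mathbf p)_n\ge\frac1{m!}\Big(\frac r2\Big)^m\binom{n-m-1}{m-1}\qquad(n\ge2m).
\]
The right side is a polynomial in $n$ of degree $m-1$ with positive leading coefficient. As $m$ is arbitrary, $(\Delta^r\mathbf p)_n$, and with it $(\Delta^t\mathbf p)_n$, grows faster than any polynomial.

\emph{Part (b).} For $Y^r$ and $s=t-r\ge1$,
\[
(1-q)^tp(q)=(1-q)^s\prod_{i\ge2}(1-q^i)^{-r}=(1-q)^s(1+rq^2+rq^3+\cdots),
\]
whose coefficient of $q^3$ is $r-sr-\binom s3\le0$.
\qed

\section{Building the next rank from blocks}\label{sec:blocks}

We now build $r$-differential posets one rank at a time, and look for the freedom to make a rank small.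

\subsection{Admissible families}

\begin{definition}
For $n\ge0$, a \emph{truncated $r$-differential poset of rank $n$} is a finite graded poset $Q=Q_0\cup\dots\cup Q_n$ with unique minimal element $\hat0$ that satisfies (D1) and (D2) for elements of rank less than $n$. We put $Q_{-1}=\emptyset$. For $x\in Q$ let $d(x)$ be the number of elements it covers, and for $v$ of rank less than $n$ let $C(v)$ be the set of elements that cover $v$; by (D2) it is nonempty.

A finite multiset $\mathcal B$ of nonempty subsets of $Q_n$, called \emph{blocks}, is \emph{admissible} if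
\begin{itemize}
\item[(B1)] any $x\ne y$ in $Q_n$ lie together in exactly as many blocks as there are elements covered by both;
\item[(B2)] every $x\in Q_n$ lies in exactly $d(x)+r$ blocks.
\end{itemize}
Blocks are always counted with multiplicity.
\end{definition}

Given an admissible $\mathcal B$, add a new rank $Q_{n+1}$ with one element for each block, covering exactly the elements of that block. Conditions (B1) and (B2) are (D1) and (D2) in rank $n$, and nothing changes in lower ranks; so the result is a truncated $r$-differential poset of rank $n+1$. (For elements of different ranks (D1) is vacuous: nothing is covered by both, and nothing covers both.) If this is repeated forever, the union is an $r$-differential poset.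

How many elements does the new rank have? Since $1=k-\binom k2+\binom{k-1}2$ for $k\ge1$,
\begin{equation}\label{eq:count}
|\mathcal B|=\sum_{B\in\mathcal B}|B|-\sum_{B\in\mathcal B}\binom{|B|}2+\sum_{B\in\mathcal B}\binom{|B|-1}2 .
\end{equation}
The first sum is fixed by (B2) and the second by (B1). So the new rank is small when the third sum is small, that is, when large blocks are avoided. Blocks of size at most $2$ contribute nothing to the third sum.

\subsection{Reflection}

The basic admissible family is Wagner's construction, which we call \emph{reflection}: $\mathcal B$ consists of one block $C(v)$ for each $v\in Q_{n-1}$ and $r$ copies of the singleton $\{x\}$ for each $x\in Q_n$. It satisfies (B1), because $x\ne y$ lie together in $C(v)$ exactly when both cover $v$, and singletons contain no pairs. It satisfies (B2), because $x$ lies in $C(v)$ for the $d(x)$ elements $v$ that it covers, and in $r$ singletons.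

Denote the new elements by $2v$ (covering exactly $C(v)$) and $1_ix$ for $1\le i\le r$ (covering exactly $x$); if $r=1$ we write $1x$. Elements with different labels are different, so
\begin{equation}\label{eq:refl}
|Q_{n+1}|=r|Q_n|+|Q_{n-1}| .
\end{equation}
Moreover $2y$ covers $x\in Q_n$ exactly when $x$ covers $y$. Hence, if $Q_{n+1}$ is built by reflection, for every $x\in Q_n$
\begin{equation}\label{eq:cover}
C(x)=\{1_1x,\dots,1_rx\}\cup\{2y:\ x\text{ covers }y\}.
\end{equation}
Starting from $Q_0=\{\hat0\}$ and reflecting forever gives a poset with $p_n=rp_{n-1}+p_{n-2}$ for $n\ge1$ (with $p_{-1}=0$), the second example of the introduction.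

\subsection{Splitting a block}

By \eqref{eq:count}, we can save elements by breaking up a block with at least three elements. To keep (B1), the pairs in the block must be redistributed; this raises the number of blocks through each point, and to keep (B2) we delete singletons in compensation.

\begin{lemma}[Splitting]\label{lem:split}
Let $\mathcal B$ be admissible and let $B\in\mathcal B$ be a block with a partition $B=\{c\}\sqcup S\sqcup T$, where $S$ and $T$ are nonempty. Suppose that $\mathcal B$ contains at least $|T|$ copies of $\{s\}$ for each $s\in S$, at least $|S|$ copies of $\{s'\}$ for each $s'\in T$, and at least one copy of $\{c\}$. Replace (one copy of) $B$ by the blocks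
\[
\{c\}\cup S,\qquad \{c\}\cup T,\qquad \{s,s'\}\ \ (s\in S,\ s'\in T),
\]
and delete exactly $|T|$ copies of each $\{s\}$, $|S|$ copies of each $\{s'\}$, and one copy of $\{c\}$. The new family is admissible and has $|S||T|$ fewer blocks.
\end{lemma}

\begin{proof}
Every pair contained in $B$ lies in exactly one replacement block, and every replacement block is contained in $B$; so (B1) persists. When $B$ is replaced, $s\in S$ passes from one block to $1+|T|$ blocks, a gain of $|T|$ that is offset by the $|T|$ deleted singletons. In the same way $s'\in T$ gains and loses $|S|$ blocks, and $c$ gains and loses one. So (B2) persists. The number of blocks changes by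
\[
-1+(2+|S||T|)-(|S||T|+|T||S|+1)=-|S||T|,
\]
in agreement with \eqref{eq:count}, since $\binom{|S|+|T|}2-\binom{|S|}2-\binom{|T|}2=|S||T|$.
\end{proof}

If $|S|=|T|=1$, a three-element block is replaced by its three pairs and three singletons disappear: four new elements become three, as in Figure~\ref{fig:split}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,every node/.style={font=\small}]
\begin{scope}
\coordinate (v) at (0,0);
\coordinate (x1) at (-1.3,1.1);\coordinate (x2) at (0,1.1);\coordinate (x3) at (1.3,1.1);
\coordinate (t1) at (-1.9,2.4);\coordinate (t2) at (-0.6,2.4);\coordinate (t3) at (0.6,2.4);\coordinate (t4) at (1.9,2.4);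
\draw (v)--(x1) (v)--(x2) (v)--(x3);
\draw (x1)--(t1) (x2)--(t2) (x3)--(t4) (x1)--(t3) (x2)--(t3) (x3)--(t3);
\foreach \p in {v,x1,x2,x3,t1,t2,t3,t4} \fill (\p) circle (2pt);
\node[below] at (v) {$v$};
\node[left] at (x1) {$x_1$};\node[right] at (x2) {$x_2$};\node[right] at (x3) {$x_3$};
\node[above] at (t1) {$1x_1$};\node[above] at (t2) {$1x_2$};\node[above] at (t3) {$2v$};\node[above] at (t4) {$1x_3$};
\end{scope}
\begin{scope}[xshift=6cm]
\coordinate (v) at (0,0);
\coordinate (x1) at (-1.3,1.1);\coordinate (x2) at (0,1.1);\coordinate (x3) at (1.3,1.1);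
\coordinate (t1) at (-1.3,2.4);\coordinate (t2) at (0,2.4);\coordinate (t3) at (1.3,2.4);
\draw (v)--(x1) (v)--(x2) (v)--(x3);
\draw (x1)--(t1)--(x2) (x1)--(t2)--(x3) (x2)--(t3)--(x3);
\foreach \p in {v,x1,x2,x3,t1,t2,t3} \fill (\p) circle (2pt);
\node[below] at (v) {$v$};
\node[left] at (x1) {$x_1$};\node[right] at (x2) {$x_2$};\node[right] at (x3) {$x_3$};
\node[above] at (t1) {$\{x_1,x_2\}$};\node[above] at (t2) {$\{x_1,x_3\}$};\node[above] at (t3) {$\{x_2,x_3\}$};
\end{scope}
\end{tikzpicture}
\caption{Splitting a three-element block. The element $v$ is covered by $x_1,x_2,x_3$. Left: the reflected rank has one element covering all three $x_i$ and an element covering $x_i$ alone for each $i$. Right: three elements, each covering two of the $x_i$. In both pictures each $x_i$ has two upper covers and any two $x_i$ have exactly one common upper cover, but the right-hand picture uses one element fewer. All other elements of the poset are omitted.}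
\label{fig:split}
\end{figure}

\begin{example}[The first split]\label{ex:first}
Let $r=1$ and reflect from $\hat0$ up to rank $4$. The elements other than $\hat0$ are words in $1,2$, with $1$ standing for $1\hat0$ and $2$ for $2\hat0$; the rank is the sum of the digits, and the sizes are $1,1,2,3,5$. By \eqref{eq:cover}, $C(1)=\{11,2\}$, so $21$ covers $11$ and $2$, and
\[
C(111)=\{1111,211\},\quad C(12)=\{112,22\},\quad C(21)=\{121,211,22\}.
\]
Reflection would add these three blocks and five singletons, so $8$ elements in rank $5$. Instead we split $C(21)$. The seven blocks are now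
\[
\{1111\},\ \{1111,211\},\ \{211,121\},\ \{211,22\},\ \{121,22\},\ \{22,112\},\ \{112\}.
\]
Rename $1111,211,121,22,112$ as the partitions $(4),(3,1),(2,2),(2,1,1),(1,1,1,1)$. Then the blocks are exactly the sets of partitions covered in Young's lattice by $(5)$, $(4,1)$, $(3,2)$, $(3,1,1)$, $(2,2,1)$, $(2,1,1,1)$, $(1,1,1,1,1)$. The sizes are $1,1,2,3,5,7$, and already $(\Delta^3\mathbf p)_5=7-15+9-2=-1$.
\end{example}

\section{Splitting a positive proportion of a rank}

It remains to find, in a reflected rank, so many splittable blocks that a fixed proportion of the next rank is saved. The constraint is the supply of singletons, $r$ for each element. We start from the reflection family on $Q_n$ and apply Lemma~\ref{lem:split} repeatedly, each time to a different block $C(v)$. The replacement blocks have at least two elements, so the supply of singletons changes only through the deletions; we must check that no element is asked for more than $r$ of them in total.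

\begin{lemma}[$r\ge2$]\label{lem:r2}
Let $r\ge2$ and let $Q$ be a truncated $r$-differential poset of rank $n\ge2$ whose ranks $Q_{n-1}$ and $Q_n$ were built by reflection. Then $Q$ has an extension to rank $n+1$ with
\begin{equation}\label{eq:r2}
|Q_{n+1}|=r|Q_n|+|Q_{n-1}|-r\left\lfloor\tfrac{r^2}4\right\rfloor|Q_{n-2}| .
\end{equation}
\end{lemma}

\begin{proof}
For $w\in Q_{n-2}$ and $1\le i\le r$ let $v=1_iw\in Q_{n-1}$. It covers only $w$, so \eqref{eq:cover} gives
\[
C(v)=\{2w\}\sqcup L_v,\qquad L_v=\{1_1v,\dots,1_rv\}\subset Q_n .
\]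
Partition $L_v=S_v\sqcup T_v$ with $|S_v|=\lfloor r/2\rfloor\ge1$ and $|T_v|=\lceil r/2\rceil$; this maximizes the saving $|S_v||T_v|=\lfloor r^2/4\rfloor$. For each of the $r|Q_{n-2}|$ elements $v$ of this form, split the block $C(v)$ with $c=2w$, $S=S_v$, $T=T_v$.

There are enough singletons. The sets $L_v$ are pairwise disjoint and contain no element of the form $2w$. So an element of $L_v$ takes part in one split only, and loses at most $\lceil r/2\rceil\le r$ singletons. The element $2w$ takes part in the $r$ splits of $C(1_1w),\dots,C(1_rw)$ and loses one singleton in each, so exactly $r$. By Lemma~\ref{lem:split} the final family is admissible and each split saves $\lfloor r^2/4\rfloor$ blocks; with \eqref{eq:refl} this is \eqref{eq:r2}.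
\end{proof}

If $r=1$, the blocks $C(1w)=\{11w,2w\}$ have only two elements and cannot be split. We must go to elements $v$ that cover two elements, as $21$ does in Example~\ref{ex:first}. Since each element now has a single singleton, only three-element blocks can be split by Lemma~\ref{lem:split}, and the blocks that we split must be pairwise disjoint.

\begin{lemma}[$r=1$]\label{lem:r1}
Let $Q$ be a truncated $1$-differential poset of rank $n\ge4$ whose ranks $Q_{n-3},Q_{n-2},Q_{n-1},Q_n$ were built by reflection. Then $Q$ has an extension to rank $n+1$ with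
\begin{equation}\label{eq:r1}
|Q_{n+1}|=|Q_n|+|Q_{n-1}|-|Q_{n-4}| .
\end{equation}
\end{lemma}

\begin{proof}
Let $w\in Q_{n-4}$. The element $1w\in Q_{n-3}$ covers only $w$, so \eqref{eq:cover} gives $C(1w)=\{11w,2w\}\subset Q_{n-2}$. Hence $v=2(1w)\in Q_{n-1}$ covers exactly $11w$ and $2w$, and \eqref{eq:cover} gives
\[
C(v)=\{1(2(1w)),\ 2(11w),\ 2(2w)\}\subset Q_n .
\]
We claim that these three elements are distinct and that the sets obtained from different $w$ are disjoint. For $m=n-2,n-1,n$ the labels give $Q_m=\{1x:x\in Q_{m-1}\}\sqcup\{2y:y\in Q_{m-2}\}$, where different labels denote different elements; also $w\mapsto1w$ is injective into $Q_{n-3}$. Therefore the three maps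
\[
w\mapsto1(2(1w)),\qquad w\mapsto2(11w),\qquad w\mapsto2(2w)
\]
from $Q_{n-4}$ to $Q_n$ are injective. The image of the first consists of elements labelled $1x$, those of the other two of elements labelled $2y$; and the latter two images are disjoint because $11w\ne 2w'$ in $Q_{n-2}$ for all $w,w'$. This proves the claim.

For each $w\in Q_{n-4}$ split the three-element block $C(2(1w))$ with $|S|=|T|=1$. By the claim, each singleton is requested at most once. By Lemma~\ref{lem:split} each split saves one block, and \eqref{eq:r1} follows from \eqref{eq:refl}.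
\end{proof}

\section{One poset for all large $t$}

To prove Theorem~\ref{thm:B} we reflect in most ranks and split in a sparse set of ranks. During a long stretch of reflections the ratio of consecutive rank sizes returns to $\phi$, so every split takes place under nearly the same conditions, and it removes nearly the fraction $\gamma_r$ of the reflected rank.

\subsection{The construction}

Choose integers $5\le N_1<N_2<\cdots$ with $N_k-N_{k-1}\ge5$ for $k\ge2$ and $N_k-N_{k-1}\to\infty$. Start with $Q_0=\{\hat0\}$. Build rank $m\ge1$ by reflection if $m\notin\{N_1,N_2,\dots\}$; if $m=N_k$, use Lemma~\ref{lem:r2} (for $r\ge2$) or Lemma~\ref{lem:r1} (for $r=1$) with $n+1=N_k$. The four ranks $N_k-4,\dots,N_k-1$ are at least $1$ and all come from reflection, so the lemmas apply. The union is an $r$-differential poset $P$. Let $\mathbf p$ be its rank function.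

\subsection{The estimate}

Let $k\ge2$, $N=N_k$ and $M=N_{k-1}$. Put
\[
x_m=p_m\quad(M-1\le m\le N-1),\qquad x_N=rp_{N-1}+p_{N-2}.
\]
So $x_N$ is the size that reflection would have given, and by \eqref{eq:r2} and \eqref{eq:r1}
\[
p_N=x_N-R_k,\qquad
R_k=\begin{cases} p_{N-5}& r=1,\\ r\lfloor r^2/4\rfloor\,p_{N-3}& r\ge2.\end{cases}
\]
All ranks strictly between $M$ and $N$ are reflected, so $x_m=rx_{m-1}+x_{m-2}$ for $M+1\le m\le N$. The ratios $\rho_m=x_m/x_{m-1}$, $M\le m\le N$, therefore satisfy $\rho_m=r+1/\rho_{m-1}$ for $M+1\le m\le N$. Theorem~\ref{thm:A}(a) with $t=1$ gives $p_n>p_{n-1}$ for $n\ge2$. In particular $\rho_M\ge1$, so $\rho_{M+1}\in[r,r+1]$ and, as $r<\phi<r+1$, $|\rho_{M+1}-\phi|\le1$. For $M+2\le m\le N$ we have $\rho_{m-1}>r\ge1$, and since $\phi=r+1/\phi$,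
\[
|\rho_m-\phi|=\Big|\frac1{\rho_{m-1}}-\frac1\phi\Big|=\frac{|\rho_{m-1}-\phi|}{\phi\,\rho_{m-1}}\le\phi^{-1}|\rho_{m-1}-\phi| .
\]
Hence $|\rho_m-\phi|\le\phi^{-(m-M-1)}$ for $M+1\le m\le N$. Since $N_k-N_{k-1}\to\infty$, the memory of the previous dip fades: for each fixed $i\ge0$, as $k\to\infty$,
\[
\rho_{N_k-i}\to\phi\qquad\text{and so}\qquad\frac{x_{N_k-i}}{x_{N_k}}\to\phi^{-i} .
\]
In particular $R_k/x_{N_k}\to\gamma_r$, by the definition \eqref{eq:gamma}. Fix $t$. For large $k$ all indices $N_k-i$ with $0\le i\le t$ lie in the range where $x$ is defined. There $p_{N_k-i}=x_{N_k-i}$ for $i\ge1$ and $p_{N_k}=x_{N_k}-R_k$, so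
\begin{equation}\label{eq:limit}
\frac{(\Delta^t\mathbf p)_{N_k}}{x_{N_k}}=\sum_{i=0}^t(-1)^i\binom ti\frac{x_{N_k-i}}{x_{N_k}}-\frac{R_k}{x_{N_k}}\ \longrightarrow\ \Big(1-\frac1\phi\Big)^t-\gamma_r .
\end{equation}
For every $t\ge t_r$ the limit is negative. Moreover $x_{N_k}\ge p_{N_k-1}\to\infty$, because $\mathbf p$ is strictly increasing from rank $1$ on. Hence $(\Delta^t\mathbf p)_{N_k}\to-\infty$ for every $t\ge t_r$; in particular $(\Delta^t\mathbf p)_{N_k}<0$ for all large $k$. The poset was chosen before $t$, so it serves all $t\ge t_r$ at once.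

\subsection{The values of $t_r$}

For $r=1$ we have $1-1/\phi=\phi^{-2}$, and $\phi^{-2t}<\phi^{-5}$ if and only if $t\ge3$. So $t_1=3$.

Let $r\ge2$. Dividing $\phi=r+1/\phi$ by $\phi$ gives $r/\phi=1-\phi^{-2}$. With $\ln(1-x)\le-x-\frac{x^2}2$ for $0\le x<1$,
\[
\Big(1-\frac1\phi\Big)^{2r}\le\exp\Big(-\frac{2r}\phi-\frac r{\phi^2}\Big)=\exp\Big(-2-\frac{r-2}{\phi^2}\Big)\le e^{-2}<0.136 .
\]
We compare this with $\gamma_r$. For $r=2$ we have $\phi_2=1+\sqrt2$ and $\phi_2^3=7+5\sqrt2$, so
\[
\gamma_2=\frac2{7+5\sqrt2}=2(5\sqrt2-7)>0.142 .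
\]
For $r\ge3$ we use $\phi=r+\frac1\phi<r+\frac1r$ and $\lfloor r^2/4\rfloor\ge\frac{r^2-1}4$. With $s=r^2\ge9$,
\[
\gamma_r\ge\frac{r(r^2-1)}{4(r+1/r)^3}=\frac{r^4(r^2-1)}{4(r^2+1)^3}=\frac{s^2(s-1)}{4(s+1)^3}.
\]
The right side increases with $s$, since its logarithmic derivative is $\frac2s+\frac1{s-1}-\frac3{s+1}>0$. So $\gamma_r\ge\frac{81\cdot8}{4\cdot1000}=0.162$. In all cases $(1-1/\phi_r)^{2r}<\gamma_r$, that is, $t_r\le2r$. This completes the proof of Theorem~\ref{thm:B}. \qed

\begin{example}
Let $r=1$ and $N_1=8$. Reflection up to rank $7$ gives the sizes $1,1,2,3,5,8,13,21$. In rank $8$ reflection would give $34$, and Lemma~\ref{lem:r1} saves $p_3=3$ elements, so $p_8=31$ and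
$(\Delta^3\mathbf p)_8=31-63+39-8=-1$. By \eqref{eq:limit}, at later dips the third difference is, to leading order, $(\phi^{-6}-\phi^{-5})\,x_{N_k}=-\phi^{-7}x_{N_k}$, because $\phi^{-5}=\phi^{-6}+\phi^{-7}$.
\end{example}

\begin{thebibliography}{9}
\bibitem{St} R.~P. Stanley, \emph{Differential posets}, J. Amer. Math. Soc. \textbf{1} (1988).
\bibitem{SZ} R.~P. Stanley and F. Zanello, \emph{On the rank function of a differential poset}, arXiv:1111.4371 (2011).
\end{thebibliography}

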